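# Storing a truth predicate in the length of a model of $\mathsf{S}^1_2$

Throughout, $S$ denotes ${\sf S}^1_2$, Buss' bounded arithmetic.

## 1. A number and a cut stored in the length of a model

Exponentiation is not provably total in $S$, so a model $M$ of $S$ may stop before $2^x$ is reached. Put $\exp_1(z)=2^z$, $\exp_{i+1}(z)=2^{\exp_i(z)}$ and
$$L_M:=\{z\in M:\exp_3(z)\text{ exists in }M\}.$$
We think of $L_M$ as the length of $M$, measured on a triply logarithmic scale. We shall see that $M$ can be cut off so that this length becomes any prescribed initial segment $C\subseteq L_M$ that contains $0$ and is closed under successor. That gives room for a message. Choose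
$$C=\{z:\exists d\in D\;\; z\le 2^{c-1}+c\sigma+d\},\tag{1}$$
where $c,\sigma$ are numbers and $D$ is an initial segment below $c$. The shortened model then contains $c$, $\sigma$ and $D$, and can define all three *without parameters*, because it can define its own length. An arithmetical structure thus carries a number $\sigma$ that is not marked by any extra symbol.

To see the decoding, pretend that $c=10$, $\sigma=3$ and that the elements of $D$ are some numbers below $10$. The length then reaches $512+30+d$ for $d\in D$. Since $2^9=512$ is inside and $2^{10}=1024$ is outside, we read off $c=10$. Since $512+30$ is inside and $512+40$ is outside, we read off $\sigma=3$. Finally $D$ consists of the $d$ with $512+30+d$ inside.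

We use this as follows. We have a theory $U$ whose models are structures with a truth predicate, and we want to transform each model of $U$ into a pure model of arithmetic from which a model of $U$ can be rebuilt. The number $\sigma$ will carry enough of the truth predicate, and $D$ will help to rebuild the base structure. Section 2 states the question. First we make the construction precise.

**Recall: the theory $S$.** The language has $0$, successor, $+$, $\cdot$, $\lfloor x/2\rfloor$, the length $|x|$ (number of binary digits), $x\#y=2^{|x||y|}$ and $\le$. A quantifier is bounded if it has the form $\forall x\le t$ or $\exists x\le t$, and sharply bounded if the bound is $|t|$. A formula is $\Sigma^b_1$ if it is built from formulas with only sharply bounded quantifiers by $\wedge$, $\vee$, sharply bounded quantifiers and bounded existential quantifiers. The axioms of $S$ are a finite list BASIC of universal sentences, and the scheme PIND for $\Sigma^b_1$-formulas (parameters allowed):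
$$\varphi(0)\wedge\forall x\,(\varphi(\lfloor x/2\rfloor)\to\varphi(x))\to\forall x\,\varphi(x).$$
Applying PIND to $\varphi(|x|)$, and using $|x|=|\lfloor x/2\rfloor|+1$ for $x\ge1$, we get $\Sigma^b_1$-LIND: $\varphi(0)\wedge\forall x(\varphi(x)\to\varphi(x+1))\to\forall x\,\varphi(|x|)$.

We use these elementary facts about $S$. The graph $y=2^x$ is given by a bounded formula. If $2^w$ exists and $u\le w$, then $2^u$ exists and $2^u\le2^w$. Also $2^{u+1}=2\cdot2^u$ (so $2^{u+1}$ exists if $2^u$ does), $2^{u+w}=2^u2^w$ if the factors exist, $u<2^u$ if $2^u$ exists, and $x<2^{|x|}\le2x$ for $x\ge1$. In particular $2^u<2^{u+1}\le2^w$ if $u<w$ and $2^w$ exists. Let ${\rm bit}(s,y)$ be the $y$-th binary digit of $s$, which is $0$ for $y\ge|s|$; for example $6=110_2$ has ${\rm bit}(6,0)=0$ and ${\rm bit}(6,1)={\rm bit}(6,2)=1$. It is $\Sigma^b_1$-definable and provably total, and $S$ proves that $s$ is determined by its bits. Every polynomial-time function $f$ has a $\Sigma^b_1$-definition that is provably total in $S$, with $S\vdash f(\underline n)=\underline{f(n)}$ for each $n$, where $\underline n$ is the standard efficient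 numeral.

* **(F0)** $S$ is finitely axiomatizable and sequential (defined in Section 2), and proves all true bounded sentences. (Buss, *Bounded Arithmetic*, 1986; Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*, 1993.)

**Definition (weak cuts and cuts).** A *weak cut* of $M\models S$ is an initial segment that contains $0$ and is closed under successor. A *cut* is an initial segment that contains $0$ and is closed under successor, $+$, $\cdot$ and $\#$. Initial segments are automatically closed under $|x|$ and $\lfloor x/2\rfloor$, so a cut is closed under all functions of the language.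

If $a\in M$ is nonstandard, $\{z:z\le a+n\text{ for some }n\in\omega\}$ is a weak cut but not a cut, since $2a>a+n$ for all standard $n$. The standard numbers form a cut.

**Lemma 1.** If $I$ is a cut of $M\models S$, then bounded formulas are absolute between $I$ and $M$, and $I\models S$.

*Proof.* Absoluteness is clear: a quantifier bounded by $t$, with parameters in $I$, ranges over numbers below $t\in I$. BASIC is universal, hence holds in $I$. For PIND, let $\varphi$ be $\Sigma^b_1$ with parameters in $I$, let $I\models\varphi(0)\wedge\forall x(\varphi(\lfloor x/2\rfloor)\to\varphi(x))$, and let $x_0\in I$. The formula $x\le x_0\to\varphi(x)$ is equivalent to a $\Sigma^b_1$-formula. It holds in $M$ at $0$. Suppose it holds in $M$ at $\lfloor x/2\rfloor$, and $x\le x_0$. Then $x\in I$ and $\lfloor x/2\rfloor\le x_0$, so $\varphi(\lfloor x/2\rfloor)$ holds in $M$, hence in $I$. So $\varphi(x)$ holds in $I$, hence in $M$. PIND in $M$ gives $\varphi(x_0)$ in $M$, hence in $I$. ∎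

**Lemma 2.** Let $M\models S$.
(a) $L_M$ is a weak cut.
(b) Let $C\subseteq L_M$ be a weak cut and put $M_C:=\{x:\exists z\in C\;\;x<\exp_3(z)\}$. Then $M_C$ is a cut (so $M_C\models S$), and $L_{M_C}=C$.

*Proof.* (a) By monotonicity of $2^x$, $L_M$ is an initial segment, and $\exp_3(0)=4$ exists. Let $z\in L_M$, and put $v=2^{2^z}$ and $y=2^v=\exp_3(z)$. Then $v^2=2^{2\cdot2^z}=2^{2^{z+1}}$. Since $|y|=v+1$, the number $y\#y=2^{(v+1)^2}$ exists, so $2^{v^2}=\exp_3(z+1)$ exists, and $z+1\in L_M$. (For $z=0$: $v=2$, $y=4$, $y\#y=2^9$, and $\exp_3(1)=2^4$.)

(b) Let $x,x'\in M_C$. Taking the larger of two bounds, we have $x,x'<\exp_3(z)=2^v$ with $z\in C$ and $v=2^{2^z}\ge2$. Then $|x|,|x'|\le v$. Now $x+1\le2^v$, $x+x'<2^{v+1}$, $xx'<2^{2v}$ and $x\#x'=2^{|x||x'|}\le2^{v^2}$. As $v\ge2$, all four are at most $2^{v^2}=\exp_3(z+1)<\exp_3(z+2)$, and $z+2\in C$. So $M_C$ is a cut, and $M_C\models S$ by Lemma 1.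

The graph of $\exp_3$ is given by a bounded formula, hence is absolute between $M_C$ and $M$. If $z\in C$, then $z<\exp_3(z)<\exp_3(z+1)$, so $z$ and $\exp_3(z)$ lie in $M_C$ and $z\in L_{M_C}$. Conversely, if $\exp_3(z)\in M_C$, then $\exp_3(z)<\exp_3(z')$ for some $z'\in C$. So $z<z'$ and $z\in C$. ∎

**Why three exponentials.** The function $\#$ squares the binary length, and squaring $\exp_2(z)$ adds $1$ to $z$. With $\exp_2$ in place of $\exp_3$ the construction breaks down. If $\{x:\exists z\in C\; x<\exp_2(z)\}$ is closed under $\#$ and $z\in C$, then $y=\exp_2(z)$ is in it (as $z+1\in C$), and $y\#y=2^{(2^z+1)^2}>2^{2^{2z}}=\exp_2(2z)$. So $2z<z'$ for some $z'\in C$, and $2z\in C$. Then $C$ is closed under doubling, and no $C$ that contains $2^{c-1}$ but not $2^c$ is allowed.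

**Lemma 3 (coding in the length).** Let $M'\models S$, let $D$ be a weak cut of $M'$ (not necessarily definable in $M'$), and let $c,\sigma\in M'$ satisfy $D<c$, $2^c\in L_{M'}$ and $c(\sigma+1)\le2^{c-1}$. Let $C$ be given by (1) and put $R:=M'_C$. Then $C\subseteq L_{M'}$ is a weak cut, $R\models S$, $L_R=C$, and $c,\sigma,D$ belong to (are contained in) $R$ and are defined in $R$ by fixed parameter-free arithmetical formulas, independent of $M',c,\sigma,D$.

*Proof.* For $d\in D$ we have $d<c$, so
$$2^{c-1}+c\sigma+d<2^{c-1}+c(\sigma+1)\le2^c\in L_{M'}.$$
Hence $C\subseteq L_{M'}$, and every element of $C$ is below $2^c$. $C$ is a weak cut because $D$ is. By Lemma 2, $R\models S$ and $L_R=C$. We have $2^{c-1}\in C\subseteq R$ and $R$ is a cut, so $2^c$, $c$, $c(\sigma+1)\le2^{c-1}$, $\sigma$ and all elements of $D$ lie in $R$. Now work in $R$.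

* *Defining $c$.* $2^{c-1}\in L_R$ and $2^c\notin L_R$. As $L_R$ is an initial segment, $c-1$ is the unique $b$ such that $2^b\in L_R$ and $2^{b+1}\notin L_R$.
* *Defining $\sigma$.* Let $E:=\{e\in R:2^{c-1}+e\in L_R\}$. By (1), $E=\{e:\exists d\in D\;\;e\le c\sigma+d\}$, an initial segment. Then $c\sigma\in E$. And $c(\sigma+1)\notin E$, since $c\sigma+c\le c\sigma+d$ would give $c\le d\in D$. If $\tau<\sigma$, then $c(\tau+1)\le c\sigma\in E$. If $\tau>\sigma$, then $c\tau\ge c(\sigma+1)\notin E$. So $\sigma$ is the unique $\tau$ with $c\tau\in E$ and $c(\tau+1)\notin E$.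
* *Defining $D$.* $c\sigma+d\in E$ iff $d\le d'$ for some $d'\in D$ iff $d\in D$. So $D=\{d:c\sigma+d\in E\}$. ∎

## 2. Non-uniform Tarski biconditionals and Visser's conjecture

**Interpretations.** Theories are first-order with finite signature. A *translation* of the language of $V$ into that of $U$ supplies a domain formula, a formula for identity, and a formula for each predicate symbol and each graph of a function symbol, where a $V$-object is represented by an $m$-tuple of $U$-objects. An *interpretation* $N$ of $V$ in $U$ is a translation such that $U$ proves the translation $\alpha^N$ of every axiom $\alpha$ of $V$, and proves that the domain is non-empty, that identity is interpreted by a congruence, and that function symbols are interpreted by functions. So $N$ may be multi-dimensional ($m>1$), relativized, and need not preserve identity. No parameters are used. Semantically, $N$ turns each $M\models U$ into a model $N(M)\models V$, uniformly. We write $U\rhd V$ or $V\lhd U$ if such an $N$ exists, and $N:V\lhd U$ or $N:U\rhd V$ if $N$ is one. $U$ and $V$ are *mutually interpretable* if $U\rhd V$ and $V\rhd U$.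 An interpretation is *direct* if it is one-dimensional, unrelativized and identity-preserving. A theory is *sequential* if it directly interprets adjunctive set theory, the theory saying that there is an empty set and that $x\cup\{y\}$ exists for all $x,y$. For example $S$ is sequential (F0), and so is every extension of $S$ in the same language, by the same interpretation. An *extension of $S$* is a theory in the language of $S$ that contains $S$.

**The truth axioms.** Fix a standard polynomial-time Gödel numbering $B\mapsto\ulcorner B\urcorner$. Let $N:S\lhd A$ be $m$-dimensional, and let $\delta^N_n(\vec x)$ be the translation under $N$ of $x=\underline n$. So $\delta^N_n$ holds exactly of the representatives of the $N$-number $n$. The theory $A+{\sf TB}^-_N$ has the language of $A$ with a fresh $m$-ary predicate ${\sf T}$. Its axioms are those of $A$ and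
$$\forall\vec x\,\big(\delta^N_{\ulcorner B\urcorner}(\vec x)\to({\sf T}(\vec x)\leftrightarrow B)\big)\qquad\text{for all sentences }B\text{ of the language of }A.\tag{2}$$
The sentence $B$ does not contain ${\sf T}$. If $A$ extends $S$ and $N=\mathrm{id}$, then (2) just says ${\sf T}(\underline{\ulcorner B\urcorner})\leftrightarrow B$, one sentence at a time. Nothing is said about ${\sf T}$ at nonstandard numbers. We write $U:=A+{\sf TB}^-_N$.

**The conjecture.** Albert Visser, "Enayat Theories", arXiv:1909.08877 (2019), poses the following. *Suppose $A$ is finitely axiomatized and consistent and sequential. Let $N:S\lhd A$. Then there is no extension of $S$ that is mutually interpretable with $A+{\sf TB}^-_N$.* In plain words: can a theory with a non-uniform truth predicate have the same interpretability strength as a pure arithmetical theory above $S$? The conjecture says it never can. It is false.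

**Theorem 1.** Let $A:=S+W$ with $W:=\exists a\,(2^a\in L\wedge2^a+a\notin L)$, and let $N=\mathrm{id}$. Then $A$ is finitely axiomatized, consistent and sequential, and $A+{\sf TB}^-_N$ is mutually interpretable with an (r.e.) extension of $S$. Hence the conjecture is false.

**Theorem 2.** Let $A$ be any finitely axiomatized, consistent, sequential theory and let $N:S\lhd A$ be arbitrary. Then $A+{\sf TB}^-_N$ is mutually interpretable with an (r.e.) extension of $S$.

Theorem 1 alone refutes the conjecture, and uses only (F0)–(F2), that is, (F0) and the two facts of Section 3. Theorem 2 also uses the facts (F3)–(F6) of Section 7, which are published results that we quote.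

## 3. Definable cuts, consistency statements, and a criterion

**(F1)** If a theory proves that a formula defines a weak cut $I$ of an interpreted model of $S$, then some formula provably defines a cut contained in $I$.

*Proof (Solovay).* Put
$$I_1=\{x:\forall y\in I\;\,y+x\in I\},\quad I_2=\{x:\forall y\in I_1\;\,xy\in I_1\},\quad I_3=\{x:\forall y\in I_2\;\,x\#y\in I_2\}.$$
All three are initial segments containing $0$.

For $I_1$: taking $y=0$ shows $I_1\subseteq I$. Closure of $I$ under successor gives $1\in I_1$, and $y+(x+x')=(y+x)+x'$ shows that $I_1$ is closed under $+$.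

For $I_2$: clearly $1\in I_2$, and taking $y=1$ shows $I_2\subseteq I_1$. From $(x+x')y=xy+x'y$ and $(xx')y=x(x'y)$ we see that $I_2$ is closed under $+$ and $\cdot$.

For $I_3$: $x<2^{|x|}=x\#1$ shows $I_3\subseteq I_2$. Let $x,x'\in I_3$ and $y\in I_2$. We may assume $y\ge1$, since $x\#0=1$.

* Since $|x+1|\le|x|+1$, we get $(x+1)\#y\le(x\#y)\,2^{|y|}\le(x\#y)\cdot2y\in I_2$.
* Since $|xx'|\le|x|+|x'|$, we get $(xx')\#y\le(x\#y)(x'\#y)\in I_2$.
* Since $|x+x'|\le|x|+|x'|+1$, we get $(x+x')\#y\le(x\#y)(x'\#y)\cdot2y\in I_2$.
* Since $|x\#x'|=|x||x'|+1$, we get $(x\#x')\#y=2^{|x||x'||y|}2^{|y|}\le\big(x\#(x'\#y)\big)\cdot2y$, because $|x'\#y|=|x'||y|+1$. As $x'\#y\in I_2$ and $x\in I_3$, the right side is in $I_2$.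

So $I_3$ is a cut contained in $I$. $\square$

If $J_1$ is a cut, then $\{x:2^x\text{ exists and lies in }J_1\}$ is a weak cut, since $2^{x+1}=2\cdot2^x$. Pass to a definable cut inside it and repeat. So for each fixed $i$ there is a definable cut $J\subseteq J_1$ such that $\exp_i(x)$ exists and lies in $J_1$ for all $x\in J$.

**(F2)** (Interpretation existence.) If $V$ has a polynomial-time decidable axiom set, then $S+{\sf Con}(V)\rhd V$. (Feferman 1960; for $S$: Visser, *The formalization of interpretability*, Studia Logica 50 (1991).)

**Axioms of $U$.** Let $A$ be finitely axiomatized and $N:S\lhd A$. Then $U$ has a polynomial-time decidable axiom set. Given a sentence, check whether it is one of the finitely many axioms of $A$, or has the shape $\forall\vec x(\delta^N_n(\vec x)\to({\sf T}(\vec x)\leftrightarrow B))$ with $B$ a ${\sf T}$-free sentence and $n=\ulcorner B\urcorner$. Numerals, codes and translations are polynomial-time computable. So ${\sf Prf}_U(p,x)$ ("$p$ is a $U$-proof of $x$") is given by a $\Sigma^b_1$-formula, ${\sf Con}(U)$ is $\forall p\,\neg{\sf Prf}_U(p,\bot)$, and (F2) applies. We fix $\Psi_2:U\lhd S+{\sf Con}(U)$.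

**Interpretations by cases.** Let $\theta$ be a sentence and let $\Psi_1,\Psi_2$ be translations of dimensions $m_1,m_2$. The translation "$\Psi_1$ if $\theta$, else $\Psi_2$" has dimension $\max(m_1,m_2)$. Each of its formulas $\chi$ (domain, identity, predicates, graphs) is $(\theta\wedge\chi_1)\vee(\neg\theta\wedge\chi_2)$, where $\chi_i$ ignores the surplus last coordinates of each argument. Tuples that differ only in ignored coordinates are identified. So in a model of $\theta$ (of $\neg\theta$) we get, after dividing out the interpreted identity, a structure isomorphic to the one given by $\Psi_1$ (by $\Psi_2$).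

The next lemma says that we do not need to name the extension of $S$ in advance. It suffices to build a transformation of models $\Phi$ and a transformation $\Psi$ that works on the outputs of $\Phi$. The output of $\Psi\circ\Phi$ need not be related to its input. It only has to satisfy $U$ again.

**Lemma 4.** Let $\Phi:S\lhd U$, and let $\Psi$ be a translation of the language of $U$ into that of $S$ such that, for every $\mathcal M\models U$, $\Psi$ applied to $\Phi(\mathcal M)$ is well defined and yields a model of $U$. Then $T_\Phi:=\{B:U\vdash B^\Phi\}$ is an extension of $S$ that is mutually interpretable with $U$. It is r.e. if $U$ is.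

*Proof.* $T_\Phi$ is a theory in the language of $S$, contains $S$, and $\Phi:T_\Phi\lhd U$ by definition. Let $\alpha^*$ be $\alpha^\Psi$ for an axiom $\alpha$ of $U$, or one of the sentences saying that $\Psi$ has non-empty domain, interprets identity by a congruence, and interprets function symbols by functions. By hypothesis $\Phi(\mathcal M)\models\alpha^*$ for all $\mathcal M\models U$. By completeness $U\vdash(\alpha^*)^\Phi$, that is, $\alpha^*\in T_\Phi$. So $\Psi:U\lhd T_\Phi$. ∎

## 4. Finitely many biconditionals, and why $S+{\sf Con}(U)$ does not suffice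

**Finitely many biconditionals cost nothing.** Let $B_1,\dots,B_q$ be distinct sentences and $M\models A$. Interpret ${\sf T}(\vec x)$ as $\bigvee_i\big(\delta^N_{\ulcorner B_i\urcorner}(\vec x)\wedge B_i\big)$. Since $N(M)\models S$, the formulas $\delta^N_n$ for distinct $n$ define disjoint sets. So if $\delta^N_{\ulcorner B_i\urcorner}(\vec x)$, only the $i$-th disjunct can hold, and it holds iff $B_i$. Hence $A$ interprets $A$ plus these $q$ biconditionals. If $A$ extends $S$, then $A$ itself is an extension of $S$ mutually interpretable with $A$ plus $q$ biconditionals. All the difficulty comes from having infinitely many.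

**Lemma 5.** Let $A$ be consistent and finitely axiomatized, and $N:S\lhd A$.
(a) $U$ is consistent.
(b) If $M'\models S$ and $M'\models{\sf Prf}_U(p,\bot)$, then $|p|$ is nonstandard.
(c) Let $\pi(p)$ be a $\Sigma^b_1$-formula. In any model of $S$ in which some $p$ satisfies $\pi$, there is a least length $|p|$ of such $p$. In particular there is a least length of $U$-proofs of $\bot$ if there are any.

*Proof.* (a) Compactness and the preceding paragraph.

(b) If $|p|$ were standard, $p<2^{|p|}$ would be standard. By (a), ${\sf Prf}_U(\underline p,\bot)$ is a false bounded sentence, so $S$ refutes it by (F0).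

(c) Let $\pi(q)$ and put $\psi(j):=j\le|q|\wedge\exists p\le q\,(|p|\le|q|-j\wedge\pi(p))$, a $\Sigma^b_1$-formula. $\psi(0)$ holds by $p=q$, and $\psi(|q|+1)$ fails. Since $|q|+1=|2q+1|$, LIND yields $j$ with $\psi(j)\wedge\neg\psi(j+1)$. If $j=|q|$, then length $0$ is attained. If $j<|q|$, then some $p\le q$ with $\pi(p)$ has $|p|\le|q|-j$, and no such $p\le q$ has $|p|<|q|-j$. Those $p>q$ have $|p|\ge|q|$. So $|q|-j$ is the least length. ∎

**The first candidate.** By (F2), $S+{\sf Con}(U)$ interprets $U$. So it is natural to hope that $U\rhd S+{\sf Con}(U)$. This never holds when $A$ is consistent and finitely axiomatized. Put $G:=S+{\sf Con}(U)$, which is finitely axiomatized, and suppose $K:G\lhd U$. The $K$-translations of the finitely many axioms of $G$, and the sentences saying that $K$ is well defined, have fixed $U$-proofs. So there is a polynomial-time map, verified in $S$, taking $G$-proofs of $\bot$ to $U$-proofs of $\bot$. Hence $S\vdash{\sf Con}(U)\to{\sf Con}(G)$, so $G\vdash{\sf Con}(G)$. By Gödel's second incompleteness theorem $G$ is inconsistent. Then $U$ is inconsistent too, contradicting Lemma 5(a).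

**Where it stops, and what is gained there.** Take $N=\mathrm{id}$ and $(M,{\sf T})\models U$. Consider the set $I$ of those $x$ such that ${\sf T}\cap[0,x)$ is coded by the bits of a number. It is a definable weak cut, as we verify in Section 5. By (F1) there is a definable cut $I_0\subseteq I$. If $I_0$ contains no $U$-proof of $\bot$, then $I_0\models S+{\sf Con}(U)$ and all is well. The attempt stops exactly when some $p\in I_0$ is a $U$-proof of $\bot$. But then the length $\ell$ of a shortest such proof is *definable*, it is *nonstandard* by Lemma 5(b), and $\ell\in I$. So one definable number $s$ codes ${\sf T}\cap[0,\ell)$, and with it the truth value in $M$ of every standard sentence. In the bad case the truth predicate is compressed into a number.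

Two things remain. First, $s$ is definable in $(M,{\sf T})$, but ${\sf T}$ is not available in a pure arithmetical output. We therefore write $s$, or a sufficient part of it, into the length of the output $R$ by Lemma 3. Second, $R$ must yield a base structure whose truths we know.

* It cannot be $M$: in Section 5, $R$ has all its length below $2^a\in L_M$, so $\exp_3(2^a)\in M\setminus R$.
* The code $s$ gives no access to truth in $R$: $R$ is defined using ${\sf T}$, so "$R\models B$" is a sentence containing ${\sf T}$, for which (2) offers no biconditional.

We therefore look for a third model $J\models A$, definable *without* ${\sf T}$ in $M$ and again definable in $R$ from $c,\sigma,D$. Then "$J\models B$" is a ${\sf T}$-free sentence about $M$, and its truth value is a bit of $s$. The sentence $W$ of Theorem 1 is designed to supply such a $J$.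

## 5. Models of $S+W$ and the inner model one step down

We begin the proof of Theorem 1. Let $A=S+W$ and $N=\mathrm{id}$.

**Step 1: $A$ satisfies the hypotheses.** $A$ is finitely axiomatized, and it is sequential as an extension of $S$ in the same language (F0). For consistency take a nonstandard model $M_0$ of true arithmetic in the language of $S$, a nonstandard $a\in M_0$, and $C=\{z:z\le2^a+n\text{ for some }n\in\omega\}$. Exponentiation is total in $M_0$, so $L_{M_0}=M_0$, and $C$ is a weak cut. By Lemma 2, $(M_0)_C\models S$ and $L_{(M_0)_C}=C$. Since $2^a\in C\subseteq(M_0)_C$ and $2^a+a\notin C$, $W$ holds in $(M_0)_C$. (In the standard model $L$ is everything, so $W$ is false there.)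

**Step 2: a definable number $a$ above a definable weak cut $D$.** Let $M\models A$. The witness of $W$ is unique: if $a$ is a witness and $a'<a$, then $2^{a'}+a'\le2^{a'+1}\le2^a\in L_M$, so $a'$ is not a witness. Let $a$ be the witness and put
$$D:=\{d:2^a+d\in L_M\}.$$
By Lemma 2(a), $D$ is a weak cut. Since $a\notin D$, we have $D<a$. All standard numbers lie in $D$, so $a$ is nonstandard.

**Step 3: a ${\sf T}$-free inner model $J\models A$.** We shift the length down by replacing $2^a$ by $2^{a-1}$. Put
$$C_J:=\{z:\exists d\in D\;\;z\le2^{a-1}+d\},\qquad J:=M_{C_J}.$$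
$C_J$ is a weak cut contained in $L_M$, since $2^{a-1}+d\le2^a+d\in L_M$. By Lemma 2, $J$ is a cut, $J\models S$ and $L_J=C_J$. We claim that $a-1$ witnesses $W$ in $J$. Clearly $2^{a-1}\in C_J$. If $2^{a-1}+(a-1)\in C_J$, then $a-1\in D$, so $a\in D$, a contradiction. So $J\models A$.

Let $\eta(x)$ be the parameter-free, ${\sf T}$-free formula defining $J$ in models of $A$. For an $A$-sentence $B$ let $B^\eta$ be its relativization to $\eta$, so that
$$M\models B^\eta\iff J\models B.\tag{3}$$
Let $f$ be a polynomial-time function with $f(\ulcorner B\urcorner)=\ulcorner B^\eta\urcorner$ for all such $B$, and $f(x)=0$ if $x$ is not the code of a sentence. In every model of $S$, $f$ is total and has its true values on standard numbers.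

**Step 4: a cut on which ${\sf T}$ is coded.** Let $(M,{\sf T})\models U$ and put
$$I:=\{x:2^x\text{ exists and }\exists s\,(|s|\le x\wedge\forall y<x\,({\rm bit}(s,y)=1\leftrightarrow{\sf T}(y)))\}.$$
$I$ is a weak cut. Indeed $0\in I$, with $s=0$. It is downward closed: if $x'\le x$, replace $s$ by $s\bmod2^{x'}$. It is closed under successor: if $s$ works for $x$, then $2^{x+1}=2\cdot2^x$ exists, and $s+2^x$ works for $x+1$ if ${\sf T}(x)$ holds, while $s$ works otherwise. By (F1) fix a definable cut $I_0\subseteq I$.

**Step 5: the transformation $\Phi$.** We assign to $(M,{\sf T})$ a model $R$ of $S$.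

*Case A: no $p\in I_0$ satisfies ${\sf Prf}_U(p,\bot)$.* Put $R:=I_0$. By Lemma 1, $R\models S+{\sf Con}(U)$.

*Case B: some $p\in I_0$ satisfies ${\sf Prf}_U(p,\bot)$.* Let $\ell$ be the least length of such proofs in $M$, which exists by Lemma 5(c). It is nonstandard by Lemma 5(b), and $\ell\le|p|\le p\in I_0$, so $\ell\in I$. Let $s$ be the unique number with $|s|\le\ell$ and ${\rm bit}(s,y)=1\leftrightarrow{\sf T}(y)$ for all $y<\ell$. To fit the bound in Lemma 3, we keep only part of $s$. Put
$$h:=\min(\ell,\lfloor a/4\rfloor),\qquad\sigma:=s\bmod2^h.$$
Both $\ell$ and $a$ are nonstandard, so $h$ is.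

We check that $a(\sigma+1)\le2^{a-1}$. First, $a\le2^b$ for $b:=\lfloor a/4\rfloor$. To see this, let $m:=\lfloor b/2\rfloor$. Since $u<2^u$, we have $2^b\ge2^{2m}=(2^m)^2\ge(m+1)^2$. Since $b\le2m+1$, we have $a\le4b+3\le8m+7\le8(m+1)$. As $m$ is nonstandard, $8\le m+1$, and the claim follows. Hence, using $\sigma+1\le2^h\le2^b$,
$$a(\sigma+1)\le2^b\cdot2^b=2^{2b}\le2^{a-1}.$$
Also $D<a$ and $2^a\in L_M$. So Lemma 3 applies with $M'=M$, $c=a$ and these $D,\sigma$. Let $R$ be the model it provides.

In both cases $R$ is defined in $(M,{\sf T})$ without parameters, uniformly in $(M,{\sf T})$, and $R\models S$. So we have $\Phi:S\lhd U$ with $\Phi(M,{\sf T})=R$.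

## 6. Rebuilding a model of $S+W+{\sf TB}^-$ from its shortened model

**Step 6: the transformation $\Psi$.** We define it in an arbitrary model $R$ of $S$; it need not make sense when $R$ is not an output of $\Phi$. It does not know which case occurred, so it tests a sentence. If $R\models{\sf Con}(U)$, use $\Psi_2$ of Section 3. Otherwise use $\Psi_1$, as follows. Let $c,\sigma,D$ be given by the formulas of Lemma 3, and let $C_J=\{z:\exists d\in D\;\;z\le2^{c-1}+d\}$. The domain is $\{x:\exists z\in C_J\;\;x<\exp_3(z)\}$ with its arithmetical structure, and
$${\sf T}^{\Psi_1}(x):\Leftrightarrow{\rm bit}(\sigma,f(x))=1\qquad\text{(computed in }R).$$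

**Step 7: $\Psi(\Phi(M,{\sf T}))\models U$.** Let $(M,{\sf T})\models U$ and $R=\Phi(M,{\sf T})$. If $R\models{\sf Con}(U)$, then $\Psi(R)=\Psi_2(R)\models U$, since $R\models S+{\sf Con}(U)$, whichever case produced $R$.

Otherwise Case A is excluded, so we are in Case B. By Lemma 3 the $c,\sigma,D$ defined in $R$ are the $a,\sigma,D$ above. So the $C_J$ defined in $R$ is the $C_J$ of Step 3. It is contained in $C=L_R$, because $2^{a-1}+d\le2^{a-1}+a\sigma+d$. So the domain of $\Psi_1(R)$ is $R_{C_J}=M_{C_J}=J$, and the arithmetical part of $\Psi_1(R)$ is $J\models A$.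

It remains to check (2). Let $B$ be an $A$-sentence. The number $f(\ulcorner B\urcorner)=\ulcorner B^\eta\urcorner$ is standard, hence below $h\le\ell$. The function ${\rm bit}$ is absolute between $R$ and $M$ by Lemma 1. Therefore
$${\sf T}^{\Psi_1}(\ulcorner B\urcorner)\iff{\rm bit}(\sigma,\ulcorner B^\eta\urcorner)=1\iff{\rm bit}(s,\ulcorner B^\eta\urcorner)=1\iff{\sf T}(\ulcorner B^\eta\urcorner)\iff M\models B^\eta\iff J\models B.$$
The second equivalence uses $\sigma=s\bmod2^h$, the third the choice of $s$, the fourth the biconditional of $U$ for the ${\sf T}$-free sentence $B^\eta$, and the last is (3). So $\Psi(R)=\Psi_1(R)\models U$.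

By Lemma 4, $T_\Phi$ is an r.e. extension of $S$ that is mutually interpretable with $A+{\sf TB}^-_N$. This proves Theorem 1 and disproves the conjecture. $\blacksquare$

## 7. Restricted consistency, and a theory that interprets its own restricted inconsistency

For arbitrary $A$ and $N$, three things that $W$ supplied are missing: a definable number $c$ above a definable cut $D$, room above $c$ (namely $2^c\in L$), and an inner model of $A$ recoverable from $D$. We obtain the first two from a model of arithmetic containing a proof of a restricted inconsistency: all elements of a definable cut lie below such a proof, and the least length of such a proof is definable. The third comes from restricted consistency of $A$.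

Let $\rho$ be depth of quantifier alternations of a formula; a block $\forall x_1\cdots\forall x_n$ of like quantifiers contributes only once, whatever $n$ is. We use that $\rho$ is unaffected by substitution of numerals, and that $\rho$ of a propositional combination of boundedly many formulas exceeds the maximum of their $\rho$'s by at most a constant. For a finitely axiomatized $V$, $\rho(V)$ refers to its axioms. Let ${\sf Con}_k(V)$ be consistency of $V$ with respect to proofs all of whose formulas have $\rho\le k$; we call these $k$-restricted proofs. It is the universal closure of a bounded formula. The following published facts are used.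

* **(F3)** If $A$ is finitely axiomatized and sequential, $N:S\lhd A$ and $k\in\omega$, there is an $A$-definable $N$-cut $I$ with $A\vdash{\sf Con}_k(A)^I$. (Pudlák, *Cuts, consistency statements and interpretations*, JSL 50 (1985); Visser, *The unprovability of small inconsistency*, AML 32 (1993).)
* **(F4)** For each finite signature there is a constant $c_0$ such that, if $V$ is finitely axiomatized in that signature and $k\ge\rho(V)+c_0$, then $S+{\sf Con}_k(V)\rhd V$. (Visser 1993; Visser, *Interpretability degrees of finitely axiomatized sequential theories*, AML 53 (2014).)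
* **(F5)** If $N_1,N_2$ interpret $S$ in a sequential theory, there are definable cuts of $N_1$ and of $N_2$ and a definable isomorphism between them. (Pudlák 1985.)
* **(F6)** For each formula $\varphi(y)$ of the form $\exists p\,\varphi_0(p,y)$ with $\varphi_0\in\Sigma^b_1$ there is $e$ such that $S$ proves: $\varphi(y)$ implies that $\varphi(\dot y)$ has an $S$-proof all of whose formulas have $\rho\le e$. (Buss 1986; Visser 1993.)

Here $\varphi(\dot y)$ denotes the result of substituting the numeral of $y$. As a first use: if $A$ is finitely axiomatized and sequential, $N:S\lhd A$ and $r=\rho(A)+c_0$, then (F3) and Lemma 1 give $A\rhd S+{\sf Con}_r(A)$, and (F4) gives the converse. So $A$ *without* truth is mutually interpretable with the extension $S+{\sf Con}_r(A)$ of $S$. This argument does not apply to $U$ itself, because (F3) and (F4) are stated for finitely axiomatized theories.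

**Lemma 6.** For some $k$: $S+{\sf Con}_k(S)\rhd S+\neg{\sf Con}_k(S)$.

*Proof.* The plan is to prove a second incompleteness theorem for $k$-restricted provability inside $S$ and to combine it with (F4). Fix a finite axiomatization of $S$. Let $\Box_yx$ say "$x$ has an $S$-proof all of whose formulas have $\rho\le y$"; it has the form considered in (F6). Let ${\sf Con}(y):=\neg\Box_y\bot$, so ${\sf Con}(\underline k)$ is ${\sf Con}_k(S)$. All constants $e_i,e,r_0$ below are independent of $k$. We use:

($*$) If $S\vdash\forall y\,\chi(y)$, then for some $e$, $S\vdash\forall y\,\Box_e\ulcorner\chi(\dot y)\urcorner$.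

Indeed, append an instantiation step to a fixed proof of $\forall y\,\chi(y)$; numerals do not affect $\rho$. By diagonalization let $\gamma(y)$ satisfy
$$S\vdash\forall y\,(\gamma(y)\leftrightarrow\neg\varphi(y)),\qquad\text{where }\varphi(y):=\Box_y\ulcorner\gamma(\dot y)\urcorner.$$

1. By (F6), $S\vdash\forall y\,(\varphi(y)\to\Box_{e_1}\ulcorner\varphi(\dot y)\urcorner)$.
2. By ($*$), $S\vdash\forall y\,\Box_{e_2}\ulcorner\gamma(\dot y)\to\neg\varphi(\dot y)\urcorner$.
3. Let $e\ge e_1,e_2$ be large enough that the propositional steps deriving $\bot$ from $\gamma(\dot y)$, $\varphi(\dot y)$ and $\gamma(\dot y)\to\neg\varphi(\dot y)$ use only formulas with $\rho\le e$. Argue in $S$ with $y\ge e$. If $\varphi(y)$, that is, $\Box_y\ulcorner\gamma(\dot y)\urcorner$, then 1 and 2 provide proofs of $\varphi(\dot y)$ and of $\gamma(\dot y)\to\neg\varphi(\dot y)$ with $\rho\le e\le y$, and combining the three proofs gives $\Box_y\bot$. So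
$$S\vdash\forall y\ge e\,\big(\Box_y\ulcorner\gamma(\dot y)\urcorner\to\Box_y\bot\big).\tag{4}$$
Thus $S\vdash\forall y\ge e\,({\sf Con}(y)\to\neg\varphi(y))$, and hence $S\vdash\forall y\,(y\ge e\to({\sf Con}(y)\to\gamma(y)))$.
4. Apply ($*$) to the last statement, and (F6) to the formula $y\ge e$. Combining the two proofs by modus ponens, we get $e_3$ with $S\vdash\forall y\ge e\;\Box_{e_3}\ulcorner{\sf Con}(\dot y)\to\gamma(\dot y)\urcorner$. Enlarging $e_3$, we may also assume that $\rho$ of the formulas ${\sf Con}(\dot y),\gamma(\dot y)$ is at most $e_3$. So for $k\ge e,e_3$ we get $S\vdash\Box_k\ulcorner{\sf Con}(\underline k)\urcorner\to\Box_k\ulcorner\gamma(\underline k)\urcorner$. By (4),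
$$S\vdash\Box_k\ulcorner{\sf Con}(\underline k)\urcorner\to\Box_k\bot\qquad\text{for all }k\ge e,e_3.\tag{5}$$

Now let $V_k:=S+\neg{\sf Con}(\underline k)$. Since $\underline k$ does not affect $\rho$, there is $r_0$ with $\rho(V_k)+c_0\le r_0$ for all $k$, with $c_0$ from (F4) for the signature of $S$. By the deduction theorem (prefix $\neg{\sf Con}(\underline k)\to$ to every line and fill in propositional and quantifier steps) there is $e_4$ such that, verifiably in $S$, for $j\ge r_0$ a proof of $\bot$ from $V_k$ with all $\rho\le j$ yields an $S$-proof of ${\sf Con}(\underline k)$ with all $\rho\le j+e_4$.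

Take $k\ge e,e_3,r_0+e_4$ and $j:=k-e_4\ge r_0$. In $S+{\sf Con}_k(S)$ we have $\neg\Box_k\ulcorner{\sf Con}(\underline k)\urcorner$ by (5). Since $j+e_4=k$, we get ${\sf Con}_j(V_k)$. As $j\ge\rho(V_k)+c_0$, (F4) gives $S+{\sf Con}_j(V_k)\rhd V_k$. So $S+{\sf Con}_k(S)\rhd V_k=S+\neg{\sf Con}_k(S)$. ∎

## 8. Proof of Theorem 2

Fix $A$ and $N$, with $N$ $m$-dimensional. Let $r:=\rho(A)+c_0$ with $c_0$ from (F4) for the signature of $A$, and let $Q:A\lhd S+{\sf Con}_r(A)$. Let $k$ be as in Lemma 6 and let $H:S+\neg{\sf Con}_k(S)\lhd S+{\sf Con}_k(S)$. Steps 1–3 are ${\sf T}$-free constructions in a model $M\models A$, all uniform and parameter-free.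

**Step 1: a cut that is consistent enough.** By (F3) for $(A,N,r)$ there is a definable $N$-cut $I_1$, that is, a cut of $N(M)$, with $I_1\models S+{\sf Con}_r(A)$. By (F0), $S$ is finitely axiomatized and sequential, so we may apply (F3) for $(S,\mathrm{id},k)$ inside $I_1\models S$. This gives a definable $N$-cut $J_0\subseteq I_1$ with $J_0\models S+{\sf Con}_k(S)$. As the universal closure of a bounded formula, ${\sf Con}_r(A)$ passes down to cuts. So $J_0\models S+{\sf Con}_k(S)+{\sf Con}_r(A)$.

**Step 2: a model $M'$ with an inconsistency above a copy of a cut.** Let $M':=H(J_0)\models S+\neg{\sf Con}_k(S)$. Apply (F5) in the sequential theory $S+{\sf Con}_k(S)$ to $\mathrm{id}$ and $H$. In $J_0$ we get a definable cut $J_1\subseteq J_0$ and a definable isomorphism $F$ from $J_1$ onto a cut of $M'$. Let $q\in M'$ be a $k$-restricted $S$-proof of $\bot$. Then $q\notin F[J_1]$: otherwise, since being such a proof is a bounded property and hence absolute, $F^{-1}(q)$ would be such a proof in $J_1$, hence in $J_0$, contradicting $J_0\models{\sf Con}_k(S)$. Since $F[J_1]$ is an initial segment, $F[J_1]<q$.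

**Step 3: the number $c$ and the cut $D$.** By (F1) let $J\subseteq J_1$ be a definable cut with $\exp_5(x)\in J_1$ for all $x\in J$. Put $D:=F[J]$, a cut of $M'$. Then $J\models S+{\sf Con}_r(A)$, since ${\sf Con}_r(A)$ passes down to cuts, and so does $D\cong J$ satisfy this theory.

Let $g$ be the least length of a $k$-restricted $S$-proof of $\bot$ in $M'$, which exists by Lemma 5(c), attained by $q$. For $d\in D$, the number $\exp_5(d)$ exists and lies in $F[J_1]$, by the isomorphism $F$ and absoluteness. So $2^{\exp_4(d)}=\exp_5(d)<q$, and hence $\exp_4(d)<|q|=g$. In particular $g$ is nonstandard. Put $g_0=g$, $g_{i+1}=|g_i|-1$ and $c:=g_4$. If $|x|$ is standard, so is $x$, hence all $g_i$ are nonstandard, and $c$ is nonstandard. Three properties follow.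

* *$\exp_4(c)\le g$.* From $2^{|x|-1}\le x$ for $x\ge1$ we get $2^{g_{i+1}}\le g_i$. So $2^{g_4}\le g_3$, $\exp_2(g_4)\le2^{g_3}\le g_2$, and so on up to $\exp_4(g_4)\le g_0$.
* *$D<c$.* For $d\in D$ we have $\exp_4(d)<g_0$. Applying the monotone map $x\mapsto|x|-1$ repeatedly, and using $|2^u|-1=u$, we get $\exp_3(d)\le g_1$, $\exp_2(d)\le g_2$, $2^d\le g_3$, $d\le g_4=c$. As $D$ is closed under successor, $D<c$.
* *$2^c\in L_{M'}$.* Indeed $\exp_3(2^c)=\exp_4(c)$ exists in $M'$.

For a sentence $B$ of the language of $A$ let $B^{QJ}$ be the ${\sf T}$-free sentence of the language of $A$ expressing $Q(J)\models B$. Let $f$ be a polynomial-time function with $f(\ulcorner B\urcorner)=\ulcorner B^{QJ}\urcorner$, and $f(x)=0$ if $x$ is not the code of such a sentence.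

**Step 4: the transformation $\Phi$.** Let $(M,{\sf T})\models U$. For $x\in N(M)$ let $\widehat{\sf T}(x)$ say that some $N$-representative of $x$ satisfies ${\sf T}$. By (2), $\widehat{\sf T}(\ulcorner B\urcorner)\iff M\models B$ for every $A$-sentence $B$. Let $I$ be the set of $x\in J$ such that, in $N(M)$, $2^x$ exists and $\widehat{\sf T}\cap[0,x)$ is coded by the bits of some $s$ with $|s|\le x$. As in Step 4 of Section 5, $I$ is a weak cut: truncate $s$ to go down, and add $2^x$ or nothing to pass to $x+1$, which is in $J$ since $J$ is a cut. By (F1) let $I_0\subseteq I$ be a definable cut.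

*Case A: no $p\in I_0$ satisfies ${\sf Prf}_U(p,\bot)$.* Put $R:=I_0\models S+{\sf Con}(U)$.

*Case B: otherwise.* Let $p\in I_0$ be such a proof. Let $\ell$ be the least length of such proofs in $J\models S$. It is nonstandard by Lemma 5(b), and $\ell\le|p|\in I_0\subseteq I$. Let $s$ be the unique code of $\widehat{\sf T}\cap[0,\ell)$ with $|s|\le\ell$. Then $s<2^\ell\le2^{|p|}\le2p\in I_0\subseteq J$, so $s\in J$, and we may put $\sigma:=F(s)\in D$. So $\sigma<c$ and $c(\sigma+1)\le c^2$. Moreover $c^2\le2^{c-1}$. To see this, let $u:=\lfloor(c-1)/4\rfloor$, which is nonstandard. Then $c\le4(u+1)$, so $c^2\le16(u+1)^2\le(u+1)^4\le(2^u)^4=2^{4u}\le2^{c-1}$. Together with $D<c$ and $2^c\in L_{M'}$, this shows that Lemma 3 applies to $M',c,D,\sigma$. Let $R$ be the model it provides.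

Combining the cases as in Section 3 we obtain a parameter-free interpretation $\Phi:S\lhd U$.

**Step 5: the transformation $\Psi$.** If ${\sf Con}(U)$ holds, use $\Psi_2$. Otherwise use $\Psi_1$, as follows. Let $c,\sigma,D$ be given by the formulas of Lemma 3. Interpret the language of $A$ as $Q(D)$. To interpret ${\sf T}$ we must recognize which tuples of $Q(D)$ represent the standard numbers of its own copy of $S$. For an $m$-tuple $\vec x$ of $Q(D)$-objects let $G(\vec x,n)$ say: $n\in D$, $\vec x$ is in the domain of $N$ in $Q(D)$, and there is a sequence $t_0,\dots,t_n$, coded in $D$, of elements of $N(Q(D))$ such that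
$$t_0=0,\quad t_{i+1}={\rm S}(t_i)\text{ for }i<n,\quad t_n=\vec x,\quad t_i\ne\vec x\text{ for }i<n.$$
Here $0$, ${\rm S}$ and $=$ are those of $N(Q(D))$. Put
$${\sf T}^{\Psi_1}(\vec x):\Leftrightarrow\exists n\in D\,\big(G(\vec x,n)\wedge{\rm bit}(\sigma,f(n))=1\big),$$
with ${\rm bit}$ and $f$ computed in $R$. This respects the congruence by which $Q$ interprets identity, since $\vec x$ enters only through relations of $N(Q(D))$.

**Step 6: $G$ identifies standard numbers correctly.** *Claim.* If $D\models S$, $Q(D)\models A$, $n$ is standard and $N(Q(D))\models\vec x=\underline n$, then for $n'\in D$: $G(\vec x,n')\iff n'=n$.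

In any sequence as in the definition of $G$, $t_i$ represents $\underline i$ for each standard $i$ up to the last index, by external induction on $i$. Since $N(Q(D))\models S$, distinct standard numerals are unequal there. Sequences of standard length exist in $D\models S$. So choosing representatives $t_0,\dots,t_{n-1}$ of $\underline0,\dots,\underline{n-1}$ and $t_n=\vec x$ shows $G(\vec x,n)$. If $n'<n$, then $n'$ is standard, and in any candidate sequence $t_{n'}$ represents $\underline{n'}\ne\underline n$, so $t_{n'}\ne\vec x$ and $G(\vec x,n')$ fails. If $n'>n$, then in any candidate sequence $t_n$ represents $\underline n$, so $t_n=\vec x$, contrary to the last clause.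

**Step 7: $\Psi(\Phi(M,{\sf T}))\models U$.** Let $R=\Phi(M,{\sf T})$. If $R\models{\sf Con}(U)$, then $\Psi(R)=\Psi_2(R)\models U$. Otherwise Case B applies, and by Lemma 3 the formulas define the above $c,\sigma,D$ in $R$. As $D\models S+{\sf Con}_r(A)$, we have $Q(D)\models A$. Now let $B$ be an $A$-sentence and let $Q(D)\models\delta^N_{\ulcorner B\urcorner}(\vec x)$. Then
$${\sf T}^{\Psi_1}(\vec x)\iff{\rm bit}(\sigma,\ulcorner B^{QJ}\urcorner)=1\iff{\rm bit}(s,\ulcorner B^{QJ}\urcorner)=1\iff\widehat{\sf T}(\ulcorner B^{QJ}\urcorner)\iff M\models B^{QJ}\iff Q(J)\models B\iff Q(D)\models B.$$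
The reasons, in order, are these.

* By the Claim, $n=\ulcorner B\urcorner$ is the only $n$ with $G(\vec x,n)$, and $f$ has its true values on standard numbers in $R$.
* $F:J\cong D$ maps $s$ to $\sigma$ and fixes standard numbers, and the graph of ${\rm bit}$ is absolute. It has the same meaning in $D$, $R$ and $M'$ because $D\subseteq R$ are cuts of $M'$, and the same meaning in $J$ and $N(M)$.
* The standard number $\ulcorner B^{QJ}\urcorner$ is below the nonstandard $\ell$, and $s$ codes $\widehat{\sf T}\cap[0,\ell)$.
* $B^{QJ}$ is ${\sf T}$-free, so (2) applies to it in $(M,{\sf T})$.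
* This is the definition of $B^{QJ}$.
* $J\cong D$, so $Q(J)\cong Q(D)$.

So the biconditionals (2) hold in $\Psi_1(R)$, and $\Psi(R)=\Psi_1(R)\models U$. By Lemma 4, $T_\Phi$ is an r.e. extension of $S={\sf S}^1_2$ that is mutually interpretable with $A+{\sf TB}^-_N$. $\blacksquare$
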